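\title{Fans and uniform matroids are the obstructions to bounded branch-depth}

\begin{abstract}
We prove a conjecture of DeVos, Kwon, and Oum: for every $n$, every matroid of sufficiently large branch-depth has a minor isomorphic to the cycle matroid of the fan $F_n$ or to the uniform matroid $U_{n,2n}$. By a theorem of Gollin, Hendrey, Mayhew, and Oum it suffices to treat matroids of large branch-width, and we show that these have one of the two minors as well. The proof passes to an ultraproduct, adjoins limit elements, and changes the basis repeatedly until the fundamental graph contains a long induced path. It gives no explicit bound.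
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a finite matroid with ground set $E(M)$ and rank function $r$. Its \emph{connectivity function} is
\[
\lambda_M(X)=r(X)+r(E(M)\setminus X)-r(E(M)),\qquad X\subseteq E(M).
\]
It measures how much $X$ interacts with its complement: if $M$ is given by vectors, then $\lambda_M(X)$ is the dimension of the intersection of the span of $X$ with the span of $E(M)\setminus X$.

A \emph{decomposition} of $M$ is a pair $(T,\sigma)$, where $T$ is a tree with at least one internal node and $\sigma$ is a bijection from $E(M)$ to the set of leaves of $T$. For an internal node $v$, the components of $T-v$ induce a partition $\mathcal P_v$ of $E(M)$ through $\sigma^{-1}$. The \emph{width} of $v$ is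
\[
\max_{\mathcal P'\subseteq\mathcal P_v}\ \lambda_M\Big(\bigcup_{X\in\mathcal P'}X\Big).
\]
The width of $(T,\sigma)$ is the largest width of an internal node, and its radius is the radius of $T$. A \emph{$(k,r)$-decomposition} is a decomposition of width at most $k$ and radius at most $r$. The \emph{branch-depth} of $M$ is the least integer $k$ such that $M$ has a $(k,k)$-decomposition if $|E(M)|>1$, and it is $0$ otherwise.

A second parameter will carry most of the proof. A \emph{branch-decomposition} of $M$ is a tree with at least two nodes, all of degree $1$ or $3$, together with a bijection from $E(M)$ to its leaves. Each edge of the tree \emph{displays} the two complementary sets of elements on its two sides. The \emph{branch-width} of $M$ is the minimum, over all branch-decompositions, of the largest value of $\lambda_M$ on a displayed set; it is $0$ if $|E(M)|\le 1$. Using $\lambda_M+1$ in place of $\lambda_M$ changes nothing below except constants. At a node of degree $3$ every union of parts is empty, everything, a part, or the complement of a part, so the width of the node is the largest value of $\lambda_M$ displayed by its three edges. Thus branch-width restricts the degrees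 of the tree and lets it be deep, while branch-depth restricts the radius and lets the degrees be large, at the price of controlling all unions of parts at a node.

Which matroids have large branch-depth? The shallowest tree is a star; it has radius $1$ and width $\max_X\lambda_M(X)$. Since $\lambda_M(X)\le r(X)$ and $\lambda_M=\lambda_{M^*}$, a matroid of rank or corank at most $1$ with at least two elements has branch-depth $1$. So the cycle matroids of long paths and of long cycles are harmless. Two other families are not, for different reasons.

The uniform matroid $U_{n,2n}$ has $2n$ elements, and its bases are all $n$-element subsets. Here $\lambda(X)=\min(|X|,2n-|X|)$, so every split into two large parts is expensive, however the parts are chosen.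

The \emph{fan} $F_n$ is obtained from a star $K_{1,n}$ by adding a path through its $n$ leaves. We write $s_1,\dots,s_n$ for the edges of the star (the \emph{spokes}) and $e_1,\dots,e_{n-1}$ for the edges of the path, so that $s_i,e_i,s_{i+1}$ form a triangle. Its cycle matroid is $M(F_n)$. In the order $s_1,e_1,s_2,\dots,e_{n-1},s_n$ a proper initial segment and its complement are connected subgraphs with exactly two common vertices, so $\lambda=1$. Any linear order of a ground set gives a \emph{caterpillar} branch-decomposition, a path with pendant leaves in the given order, which displays only single elements, initial segments and their complements. Hence $M(F_n)$ has branch-width at most $1$. But the caterpillar is deep. A shallow tree has a node that separates many spokes from one another, and the union of the parts containing every second one of these spokes has large connectivity.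

Proposition~\ref{prop:unbounded} makes both observations precise. One family cannot be cut cheaply at all, the other can be cut cheaply only in a long sequence of steps, and it is natural to guess that no third kind of obstruction exists. This is a conjecture of DeVos, Kwon, and Oum, which we take from \cite{GHMO}; its precise form is the following theorem, our main result.

\begin{theorem}\label{thm:depth}
For every positive integer $n$ there is an integer $d$ such that every matroid of branch-depth at least $d$ has a minor isomorphic to $M(F_n)$ or $U_{n,2n}$.
\end{theorem}

We use one substantial published result, which settles the case of bounded branch-width.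

\begin{theorem}[Gollin, Hendrey, Mayhew, and Oum \cite{GHMO}]\label{thm:ghmo}
For all $n,w$ there is $D(n,w)\ge 1$ such that every matroid of branch-width at most $w$ and branch-depth at least $D(n,w)$ has an $M(F_n)$-minor.
\end{theorem}

The main work is therefore the case of large branch-width.

\begin{theorem}\label{thm:width}
For every positive integer $n$ there is an integer $w$ such that every matroid of branch-width at least $w$ has a minor isomorphic to $M(F_n)$ or $U_{n,2n}$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:depth} from Theorems~\ref{thm:ghmo} and~\ref{thm:width}]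
Let $w$ be as in Theorem~\ref{thm:width} and put $d=D(n,w)$. Let $M$ have branch-depth at least $d$. If its branch-width is at least $w$, apply Theorem~\ref{thm:width}. Otherwise Theorem~\ref{thm:ghmo} gives an $M(F_n)$-minor.
\end{proof}

For classes of matroids, Theorem~\ref{thm:depth} takes the following form.

\begin{theorem}\label{thm:class}
A minor-closed class of matroids has bounded branch-depth if and only if it omits $M(F_n)$ for some $n$ and omits $U_{m,2m}$ for some $m$. Neither condition can be dropped.
\end{theorem}

All matroids in these theorems are finite. Besides Theorem~\ref{thm:ghmo}, which is needed a second time inside the proof of Theorem~\ref{thm:width}, we use Ramsey's theorem, first-order compactness, ultraproducts and standard matroid theory; all of these are recalled where they enter. The argument gives no explicit bound for $d$ or $w$.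

Section~\ref{sec:arrays} sets up matroids with a fixed basis in a form that allows infinite ground sets and turns fan minors into induced paths. Section~\ref{sec:obstructions} derives Theorem~\ref{thm:class}. Section~\ref{sec:idea} explains the proof of Theorem~\ref{thm:width} on two examples, and Sections~\ref{sec:logic}--\ref{sec:spiders} carry it out.

\section{Standard facts}\label{sec:facts}

We write $\omega=\{0,1,2,\dots\}$, and $S\cup a$, $S\setminus a$ for $S\cup\{a\}$, $S\setminus\{a\}$. The symmetric difference is $\triangle$.

\paragraph{Matroids.} Let $M$ be a finite matroid on $E$. The closure $\operatorname{cl}(A)$ is the set of $e$ with $r(A\cup e)=r(A)$. The bases of the dual $M^*$ are the complements of the bases of $M$. Deletion $M\backslash W$ restricts $r$ to $E\setminus W$, contraction $M/W$ has rank function $A\mapsto r(A\cup W)-r(W)$, and $(M/W)^*=M^*\backslash W$. A \emph{minor} is obtained by deletions and contractions. We use the following facts, where $B$ is a basis.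
\begin{itemize}
\item[(M1)] If $I\subseteq B$ and $J\subseteq E\setminus B$, then the bases of $M/I\backslash J$ are the sets $B'\setminus I$, where $B'$ is a basis of $M$ with $I\subseteq B'$ and $B'\cap J=\emptyset$.
\item[(M2)] For $a\in B$ and $e\notin B$, the set $(B\setminus a)\cup e$ is a basis if and only if $e\notin\operatorname{cl}(B\setminus a)$, and if and only if $a$ lies in the fundamental circuit of $e$, the unique circuit in $B\cup e$.
\item[(M3)] The function $\lambda=\lambda_M$ is symmetric, $\lambda(X)=\lambda(E\setminus X)$, nonnegative and submodular, $\lambda(X)+\lambda(Y)\ge\lambda(X\cap Y)+\lambda(X\cup Y)$, and $\lambda_{M^*}=\lambda_M$. Since $\lambda(\{e\})\le 1$, adding or removing one element changes $\lambda$ by at most $1$.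
\end{itemize}
Deleting $e_n$ and $s_{n+1}$ from $M(F_{n+1})$ gives $M(F_n)$, and contracting one element of $U_{n+1,2n+2}$ and deleting another gives $U_{n,2n}$. So each family increases in the minor order. The matroid $U_{n,2n}$ is self-dual.

\paragraph{Ramsey's theorem.} If the $t$-element subsets of an infinite set are colored with finitely many colors, then some infinite subset has all its $t$-element subsets of one color. We use it in the following form. Given finitely many relations, each on tuples of at most $t$ distinct elements of an infinite set $I_0\subseteq\omega$, there is an infinite $I\subseteq I_0$ such that on tuples from $I$ the truth value of each relation depends only on the \emph{order type} of the tuple, that is, on the relative order of its entries. To see this, color a $t$-set by the list of truth values on all tuples drawn from it, recorded by position, and extend a shorter tuple to a $t$-set by elements above all its entries.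

\section{Arrays, pivots and induced paths}\label{sec:arrays}

We want to pass to infinite limits of matroids without losing control of their finite minors. By (M1), once a basis is fixed, many minors are simply restrictions: contract the unwanted elements of the basis and delete the others. The following definition keeps exactly this structure.

\begin{definition}\label{def:array}
An \emph{array} $\mathbb A=(R,C,\mathcal N)$ consists of disjoint, possibly infinite sets $R$ (\emph{rows}) and $C$ (\emph{columns}) and a set $\mathcal N$ of pairs $(S,T)$ of finite sets $S\subseteq R$, $T\subseteq C$ with $|S|=|T|$, called \emph{nonsingular}, such that $(\emptyset,\emptyset)\in\mathcal N$ and, for every finite $X\subseteq R\cup C$, the sets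
\[
((R\cap X)\setminus S)\cup T\qquad\text{with }(S,T)\in\mathcal N,\ S\cup T\subseteq X,
\]
are the bases of a matroid $\mathbb A[X]$ on $X$. A finite set $D\subseteq R\cup C$ is \emph{feasible} if $(D\cap R,D\cap C)$ is nonsingular.
\end{definition}

Thus $R\cap X$ is a basis of $\mathbb A[X]$, and the bases of $\mathbb A[X]$ are the sets $(R\cap X)\triangle D$ with $D\subseteq X$ feasible. By (M1), for finite $X\subseteq Y$,
\begin{equation}\label{eq:minor}
\mathbb A[X]=\mathbb A[Y]\,/\,(R\cap(Y\setminus X))\,\backslash\,(C\cap(Y\setminus X)).
\end{equation}
Again by (M1), a finite matroid with a chosen basis $R$ is a finite array, with feasible sets $R\triangle B$ for bases $B$. The \emph{restriction} of $\mathbb A$ to a subset of $R\cup C$ keeps the feasible sets inside that subset, and $\mathbb A$ is an \emph{extension} of each of its restrictions. The \emph{dual} $\mathbb A^*$ has the same feasible sets with rows and columns exchanged; complementing bases shows $\mathbb A^*[X]=\mathbb A[X]^*$. We call $R$ and $C$ the two \emph{sides}.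

The \emph{graph} $G(\mathbb A)$ is the bipartite graph on $R\cup C$ in which a row $a$ and a column $c$ are adjacent, written $a\sim c$, if $\{a,c\}$ is feasible. By (M2) this is the fundamental graph: $a\sim c$ means that $a$ lies in the fundamental circuit of $c$. Restriction corresponds to taking induced subgraphs, and $G(\mathbb A^*)=G(\mathbb A)$. For finite $S\subseteq R$ and $T\subseteq C$ put
\[
\operatorname{rk}(S,T)=\max\{|S'|:(S',T')\in\mathcal N,\ S'\subseteq S,\ T'\subseteq T\}.
\]

\begin{example}\label{ex:matrix}
Let $A$ be a matrix over a field with rows indexed by $R$ and columns by $C$, and call $(S,T)$ nonsingular if $\det A[S,T]\ne0$. For finite $X$, the columns of $[\,I\mid A[R\cap X,C\cap X]\,]$ indexed by $((R\cap X)\setminus S)\cup T$ form a basis exactly when $\det A[S,T]\neq0$ (expand along the unit columns). So this is an array, $G(\mathbb A)$ records the nonzero entries, and $\operatorname{rk}(S,T)$ is the rank of the submatrix $A[S,T]$. The reader may keep this picture in mind throughout.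
\end{example}

\begin{lemma}\label{lem:rank}
Let $\mathbb A$ be an array, $X\subseteq R\cup C$ finite and $M=\mathbb A[X]$.
\begin{itemize}
\item[(a)] For $S\subseteq R\cap X$ and $T\subseteq C\cap X$,
\[
\operatorname{rk}(S,T)=r_{M/((R\cap X)\setminus S)}(T)=r_{M^*/((C\cap X)\setminus T)}(S).
\]
Hence $\operatorname{rk}$ is monotone and subadditive in each argument.
\item[(b)] If $(S,T)$ is nonsingular and $T'\subseteq T$, then $(S',T')$ is nonsingular for some $S'\subseteq S$; symmetrically for $S'\subseteq S$. Hence, if $\operatorname{rk}(S,T)\ge t$, there is a nonsingular pair of size exactly $t$ inside $(S,T)$, and $\operatorname{rk}(S,T)=0$ if and only if no edge joins $S$ and $T$.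
\item[(c)] For $Y\subseteq X$ and $Y^c=X\setminus Y$,
\begin{equation}\label{eq:lambda}
\lambda_M(Y)=\operatorname{rk}(R\cap Y,C\cap Y^c)+\operatorname{rk}(R\cap Y^c,C\cap Y).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
Put $B=R\cap X$. A set $T'\subseteq T$ is independent in $M/(B\setminus S)$ if and only if $(B\setminus S)\cup T'$ is independent in $M$. This holds if and only if $(B\setminus S)\cup T'$ can be extended by elements of the basis $B$, hence of $S$, to a basis, that is, if and only if $(S',T')$ is nonsingular for some $S'\subseteq S$. This gives the first equality in (a), and it gives (b) because subsets of independent sets are independent. The second equality and the symmetric half of (b) follow by duality. By (a), the first term of \eqref{eq:lambda} is $r_{M/(R\cap Y^c)}(C\cap Y^c)=r(Y^c)-|R\cap Y^c|$, and the second is $r(Y)-|R\cap Y|$. Their sum is $r(Y)+r(Y^c)-|B|$.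
\end{proof}

\subsection*{Pivoting}
A change of basis is a pivot. For a nonsingular pair $(S,T)$ of $\mathbb A$, let $\mathbb A*(S,T)$ have rows $R'=R\triangle(S\cup T)$, columns $C'=C\triangle(S\cup T)$, and feasible sets $D\triangle(S\cup T)$, where $D$ is feasible in $\mathbb A$. Only the elements of $S\cup T$ change sides, and $(\mathbb A*(S,T))^*=\mathbb A^**(T,S)$.

\begin{lemma}\label{lem:pivot}
Let $(S,T)$ be nonsingular in $\mathbb A$ and $\mathbb A'=\mathbb A*(S,T)$.
\begin{itemize}
\item[(a)] $\mathbb A'$ is an array. For finite $X\supseteq S\cup T$ we have $\mathbb A'[X]=\mathbb A[X]$, and for every finite $X$ the matroid $\mathbb A'[X]$ is a minor of $\mathbb A[X\cup S\cup T]$.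
\item[(b)] Let $H\subseteq R\setminus S$ and $Q\subseteq C\setminus T$. Then $(H,Q)$ is nonsingular in $\mathbb A'$ if and only if $(S\cup H,T\cup Q)$ is nonsingular in $\mathbb A$, and in that case $\mathbb A'*(H,Q)=\mathbb A*(S\cup H,T\cup Q)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $X\supseteq S\cup T$ be finite. Then $(R\cap X)\triangle D=(R'\cap X)\triangle(D\triangle(S\cup T))$ for all $D\subseteq X$, so the sets prescribed by $\mathbb A'$ on $X$ are the bases of $\mathbb A[X]$, and $R'\cap X$ is one of them. As all bases have the same size, each feasible set of $\mathbb A'$ has as many elements in $R'$ as in $C'$. For arbitrary finite $X$, apply (M1) to $\mathbb A[X\cup S\cup T]$ with the basis $R'\cap(X\cup S\cup T)$: contracting the elements of $R'$ outside $X$ and deleting those of $C'$ outside $X$ leaves a matroid whose bases are the sets prescribed by $\mathbb A'$ on $X$.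

(b) Since $H\cup Q$ is disjoint from $S\cup T$, we have $(H\cup Q)\triangle(S\cup T)=S\cup H\cup T\cup Q$. Both claims follow from the definition.
\end{proof}

The next lemma describes how the graph changes. Parts (P3) and (P4) are the tool that lets us pivot without disturbing what has already been built: a vertex with no neighbor in $S\cup T$ does not notice the pivot.

\begin{lemma}\label{lem:adj}
Let $(S,T)$ be nonsingular in $\mathbb A$, and let $\sim'$ be adjacency in $G(\mathbb A*(S,T))$.
\begin{itemize}
\item[(P1)] For $a\in R\setminus S$ and $b\in C\setminus T$: $a\sim'b$ if and only if $(S\cup a,T\cup b)\in\mathcal N$.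
\item[(P2)] For $a\in R\setminus S$ and $s\in S$: $a\sim's$ if and only if $((S\setminus s)\cup a,T)\in\mathcal N$.
\item[(P3)] If $a\in R\setminus S$ has no $\sim$-neighbor in $T$, then $a\sim'b\iff a\sim b$ for all $b\in C\setminus T$, and $a\not\sim's$ for all $s\in S$.
\item[(P4)] If $b\in C\setminus T$ has no $\sim$-neighbor in $S$, then $a\sim'b\iff a\sim b$ for all $a\in R\setminus S$, and $b\not\sim't$ for all $t\in T$.
\end{itemize}
\end{lemma}

\begin{proof}
For (P1) and (P2) compute $\{a,b\}\triangle(S\cup T)$ and $\{a,s\}\triangle(S\cup T)$. For (P3), let $e\in(C\setminus T)\cup S$ and let $X$ be finite with $X\supseteq S\cup T\cup\{a,e\}$. In $\mathbb A[X]$ consider the bases $B=R\cap X$ and $B'=(B\setminus S)\cup T$, both containing $a$. By (M2), $T\subseteq\operatorname{cl}(B\setminus a)$. So $B'\setminus a$ is an independent subset of $\operatorname{cl}(B\setminus a)$ of size $|B|-1$, and therefore $\operatorname{cl}(B'\setminus a)=\operatorname{cl}(B\setminus a)$. By (M2) for $B'$, we have $a\sim'e$ if and only if $e\notin\operatorname{cl}(B\setminus a)$. For $e\in C\setminus T$ this says $a\sim e$; for $e\in S\subseteq B\setminus a$ it is false. (P4) is (P3) for the dual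 array.
\end{proof}

In general the graph does not determine which larger pairs are nonsingular. It does for triangular patterns, as for matrices.

\begin{lemma}\label{lem:tri}
Let $a_1,\dots,a_k$ be distinct rows and $b_1,\dots,b_k$ distinct columns with $a_i\sim b_i$ for all $i$. If $a_i\not\sim b_j$ for all $j<i$, or $a_i\not\sim b_j$ for all $j>i$, then $(\{a_1,\dots,a_k\},\{b_1,\dots,b_k\})$ is nonsingular.
\end{lemma}

\begin{proof}
Reversing the indices exchanges the two cases, so assume $a_i\not\sim b_j$ for $j<i$. By induction $(\{a_1,\dots,a_{k-1}\},\{b_1,\dots,b_{k-1}\})$ is nonsingular; pivot on it. The row $a_k$ has no neighbor among $b_1,\dots,b_{k-1}$, so $a_k\sim'b_k$ by (P3), and (P1) gives the claim.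
\end{proof}

\subsection*{Recognizing the two obstructions}
With the spokes as rows, the fundamental circuit of $e_i$ in $M(F_n)$ is $\{s_i,e_i,s_{i+1}\}$. So the graph is the path $s_1e_1s_2\cdots e_{n-1}s_n$, which has $2n-1$ vertices and both ends among the rows.

\begin{lemma}\label{lem:recognize}
Let $\mathbb A$ be an array.
\begin{itemize}
\item[(a)] If $X$ is the vertex set of an induced path of $G(\mathbb A)$ with $2n-1$ vertices, then $\mathbb A[X]\cong M(F_n)$ if the ends are rows and $\mathbb A[X]\cong M(F_n)^*$ if the ends are columns.
\item[(b)] If $|S|=|T|=n$ and $(S',T')$ is nonsingular for all $S'\subseteq S$, $T'\subseteq T$ with $|S'|=|T'|$, then $\mathbb A[S\cup T]\cong U_{n,2n}$.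
\end{itemize}
\end{lemma}

\begin{proof}
(a) We show by induction on $|X|$ that if $X$ induces a path, then $\mathbb A[X]$ is determined by the path and the sides of its vertices. A single row is a coloop and a single column is a loop. Let $|X|\ge2$, let $e$ be an end and $f$ its neighbor. By duality let $e$ be a column. Its fundamental circuit is $\{e,f\}$, so $e$ and $f$ are parallel. The bases of $\mathbb A[X]$ are then the bases of $\mathbb A[X]\backslash e=\mathbb A[X\setminus e]$ and the sets $(B\setminus f)\cup e$ for those bases $B$ of $\mathbb A[X\setminus e]$ that contain $f$. Since $X\setminus e$ induces a shorter path, the induction is complete. A path with $2n-1$ vertices has both ends on the same side; compare it with the path of $M(F_n)$ or of its dual.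

(b) Every $n$-element subset of $S\cup T$ has the form $(S\setminus S')\cup T'$ with $|S'|=|T'|$.
\end{proof}

It is convenient to exclude a list of minors that is closed under duality. Let $n\ge2$. A finite matroid is \emph{$n$-good} if it has no minor isomorphic to $M(F_n)$, $M(F_n)^*$ or $U_{n,2n}$, and an array is $n$-good if all $\mathbb A[X]$ are. Duals, restrictions and, by Lemma~\ref{lem:pivot}(a), pivots of $n$-good arrays are $n$-good, and an $n$-good matroid with a chosen basis is an $n$-good array by \eqref{eq:minor}.

\begin{corollary}\label{cor:nopath}
If $\mathbb A$ is $n$-good, then $G(\mathbb A)$ has no induced path with $2n-1$ or more vertices. Hence in every induced subgraph of $G(\mathbb A)$ two vertices of the same component have distance less than $2n$.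
\end{corollary}

\begin{proof}
The first claim is Lemma~\ref{lem:recognize}(a). A shortest path in an induced subgraph is an induced path of $G(\mathbb A)$.
\end{proof}

\begin{theorem}\label{thm:good}
For each $n\ge2$, finite $n$-good matroids have bounded branch-width.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:width} from Theorem~\ref{thm:good}]
The path of $M(F_{n+1})^*$ has $2n+1$ vertices and its ends are columns. Deleting both ends leaves a path with $2n-1$ vertices whose ends are rows, so $M(F_n)$ is a minor of $M(F_{n+1})^*$ by Lemma~\ref{lem:recognize}(a). It is also a minor of $M(F_{n+1})$, and $U_{n,2n}$ is a minor of $U_{n+1,2n+2}$. So a matroid with neither an $M(F_n)$-minor nor a $U_{n,2n}$-minor is $(n+1)$-good, and its branch-width is bounded in terms of $n$.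
\end{proof}

\section{The two obstructions}\label{sec:obstructions}

Small radius is used only through the following counting fact.

\begin{lemma}\label{lem:tree}
Let $(T,\sigma)$ be a decomposition of radius at most $D$, let $p\ge2$, and let $L$ be a set of more than $p^D$ elements. Then there are an internal node $v$ and $p$ elements of $L$ whose leaves lie in distinct components of $T-v$.
\end{lemma}

\begin{proof}
Root $T$ at a center. As $T$ has an internal node and at least two leaves, it has at least three nodes, so the center is not a leaf. Let $T_0$ be the union of the paths from the root to the leaves $\sigma(x)$, $x\in L$. It has depth at most $D$, and its childless nodes are exactly these leaves. If every node had at most $p-1$ children in $T_0$, there would be at most $(p-1)^D$ childless nodes. So some node $v$ has $p$ children in $T_0$. Below each of them lies some $\sigma(x)$ with $x\in L$, and distinct children lie in distinct components of $T-v$.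
\end{proof}

\begin{proposition}\label{prop:unbounded}
Let $p=2k+2$. If $U_{n,2n}$ has a $(k,k)$-decomposition, then $2n\le p^k$. If $M(F_n)$ has a $(k,k)$-decomposition, then $n\le p^k$. Hence both families have unbounded branch-depth.
\end{proposition}

\begin{proof}
Let $M=U_{n,2n}$ and $2n>p^k$. Lemma~\ref{lem:tree} with $L=E(M)$ gives a node $v$ and $2k+2$ elements in distinct parts of $\mathcal P_v$. Let $X$ be the union of the parts containing $k+1$ of them. Then $X$ and its complement have at least $k+1$ elements each, so $\lambda(X)=\min(|X|,2n-|X|)\ge k+1$, which exceeds the width.

Let $M=M(F_n)$ and $n>p^k$, viewed as an array with the spokes as rows. Lemma~\ref{lem:tree} with $L$ the set of spokes gives a node $v$ and spokes $s_{i_1},\dots,s_{i_p}$ with $i_1<\dots<i_p$ in distinct parts of $\mathcal P_v$. Let $X$ be the union of the parts containing $s_{i_1},s_{i_3},\dots,s_{i_{p-1}}$. For each $t\le k+1$, the segment of the path $s_1e_1s_2\cdots s_n$ from $s_{i_{2t-1}}\in X$ to $s_{i_{2t}}\notin X$ contains an edge between $X$ and its complement. Between two consecutive segments lies at least the vertex $e_{i_{2t}}$, so distinct segments are disjoint and joined by no edge, and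 the $k+1$ chosen edges form an induced matching. Say $\alpha$ of them have their row in $X$ and $\beta$ have their column in $X$. Lemma~\ref{lem:tri} gives $\operatorname{rk}(R\cap X,C\setminus X)\ge\alpha$ and $\operatorname{rk}(R\setminus X,C\cap X)\ge\beta$. By \eqref{eq:lambda}, $\lambda(X)\ge\alpha+\beta=k+1$, which exceeds the width.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class} from Theorem~\ref{thm:depth}]
If a minor-closed class omits $M(F_n)$ and $U_{m,2m}$, then with $N=\max(n,m)$ it omits $M(F_N)$ and $U_{N,2N}$, so no member has either as a minor, and Theorem~\ref{thm:depth} bounds the branch-depth. Conversely, a class that fails one of the two conditions contains all $M(F_n)$ or all $U_{m,2m}$ and has unbounded branch-depth by Proposition~\ref{prop:unbounded}.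

For the last claim consider the class of all minors of fan matroids and the class of all minors of the matroids $U_{m,2m}$. Both have unbounded branch-depth. Members of the first are binary, so the class omits $U_{2,4}$, which would need four pairwise independent vectors in $\mathrm{GF}(2)^2$. Members of the second are uniform, so the class omits $M(F_3)$, which has rank $3$ and the dependent $3$-element set $\{s_1,e_1,s_2\}$.
\end{proof}

\section{The idea of the proof}\label{sec:idea}

It remains to prove Theorem~\ref{thm:good}. From now on $n\ge2$ is fixed.

Suppose that an $n$-good matroid has very large branch-width. Then it has a large set $Z$ of elements that no set of small connectivity splits into two large parts (Lemma~\ref{lem:welllinked}). Take any basis, let $G$ be its graph and $F$ a small set of vertices. If $X$ is a union of components of $G-F$, then all edges leaving $X$ end in $F$, and \eqref{eq:lambda} gives $\lambda(X)\le|F|$. So one component of $G-F$ contains nearly all of $Z$, and by Corollary~\ref{cor:nopath} it has diameter less than $2n$. This holds for every basis and every small $F$. We shall use it again and again, each time enlarging $F$ and changing the basis,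 to build the configuration of the next example, which contains a long induced path.

In the two examples the arrays are infinite and come from matrices over $\mathrm{GF}(2)$ as in Example~\ref{ex:matrix}. Call a sequence of vertices \emph{detached} if no fixed vertex outside the current set $F$ is adjacent to almost all of its members; for now, read ``almost all'' as ``all but finitely many''.

\begin{example}[the target]\label{ex:spider}
Take columns $g_k$ ($k\ge1$) and $u_i$ ($i\ge0$), and rows $v_{k,i}$ with entry $1$ exactly in the columns $g_k$ and $u_i$. The graph has small diameter, yet
\[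
g_1,\ v_{1,1},\ u_1,\ v_{2,1},\ g_2,\ v_{2,2},\ u_2,\ v_{3,2},\ g_3,\ \dots
\]
is an induced path, because the only two neighbors of each row on it are its neighbors on the path. Here is a way to discover the configuration from connectivity alone. Start with $F=\emptyset$ and the sequence $(u_i)$, which is detached since each row is adjacent to a single $u_i$. Join each $u_i$ to the fixed vertex $u_0$ by a short path, say $u_i,v_{1,i},g_1,v_{1,0},u_0$. The first sequence along these paths that is not detached is $(v_{1,i})_i$; all its members see the \emph{hub} $g_1$. Put $g_1$ into $F$. Now $(v_{1,i})_i$ is detached, and $G-F$ still joins $u_i$ to $u_0$, for instance through $g_2$. After $k$ rounds we have connected pieces $D_i=\{u_i,v_{1,i},\dots,v_{k,i}\}$ with no edges between them and hubs $g_1,\dots,g_k$, each attached to every piece. A later hub is not adjacent to the earlier sequences, because these were detached before it was found. The long path visits a hub, crosses a piece, visits the next hub, and crosses a fresh piece.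
\end{example}

In this example a sequence that was not detached had a single fixed neighbor, and it sufficed to put this neighbor into $F$. In general there may be infinitely many fixed neighbors, and $F$ has to stay finite. Then one must change the basis.

\begin{example}[a hidden path]\label{ex:hidden}
Take rows $a_i$ ($i\ge1$) and columns $t$ and $b_j$ ($j\ge 1$). Let all entries be $1$ except that $A_{a_i b_j}=0$ for $j\in\{i-1,i\}$. Every column is adjacent to almost all $a_i$. The graph has no induced path with $8$ vertices $x_1,\dots,x_8$, since $x_1$ would miss $x_4,x_6,x_8$, while each vertex misses at most two vertices of the other side. Now pivot on $(\{a_m\},\{t\})$. By (P1), for $i\ne m$,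
\[
a_i\sim'b_j\iff\det\begin{pmatrix}1&A_{a_mb_j}\\ 1&A_{a_ib_j}\end{pmatrix}\ne0\iff A_{a_ib_j}\neq A_{a_mb_j},
\]
and by (P2) the new column $a_m$ is adjacent to every $a_i$. For $m=5$ and the first few rows and columns, the adjacencies before and after are
\[
\begin{array}{c|ccccc}
 &t&b_1&b_2&b_3&b_4\\\hline
a_1&1&0&1&1&1\\
a_2&1&0&0&1&1\\
a_3&1&1&0&0&1\\
a_4&1&1&1&0&0\\
a_5&1&1&1&1&0
\end{array}
\qquad\longrightarrow\qquad
\begin{array}{c|ccccc}
 &a_5&b_1&b_2&b_3&b_4\\\hline
a_1&1&1&0&0&1\\
a_2&1&1&1&0&1\\
a_3&1&0&1&1&1\\
a_4&1&0&0&1&0
\end{array}
\]
In general $a_1b_1a_2\cdots b_{m-2}a_{m-1}$ has become an induced path, so there is an $M(F_{m-1})$-minor. The pivot has subtracted from the rows $a_i$ what they have in common and has created one hub, $a_m$, in exchange. It is not perfect: $b_m$ is still adjacent to almost all $a_i$, because $a_m$ has its own zeros. The remedy is to adjoin an ideal row $\eta$ with entry $1$ in every column, the ``limit of $a_m$ as $m\to\infty$''. On any finite set of columns $\eta$ agrees with $a_m$ for all large $m$, so the extended array has no new finite restrictions up to isomorphism and no new minors. After the pivot on $(\{\eta\},\{t\})$, the row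 $a_i$ is adjacent exactly to $\eta$, to $b_i$ and, for $i\geq 2$, to $b_{i-1}$. With $F=\{\eta,t\}$ the sequence $(a_i)$ is detached, and $\eta$ is its hub.
\end{example}

The proof runs the search of Example~\ref{ex:spider}, detaching sequences as in Example~\ref{ex:hidden}. Four points need work.
\begin{enumerate}
\item To speak of infinite sequences and limits we replace a sequence of finite counterexamples by one infinite array, and ``almost all'' by an ultrafilter (Sections~\ref{sec:logic} and~\ref{sec:model}).
\item The infinite array inherits the property of $Z$ only for first-order definable sets $X$. So the graphs obtained after adjoining limits and pivoting must be definable (Section~\ref{sec:limits}). This rests on the absence of half-graph patterns in $n$-good arrays (Section~\ref{sec:half}).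
\item One limit row may not suffice to detach a sequence, and the pivot must not disturb the sequences detached earlier (Section~\ref{sec:detach}).
\item The hubs may have unwanted neighbors inside the pieces. One more pivot and Ramsey's theorem remove them (Section~\ref{sec:spiders}).
\end{enumerate}

\section{Ultrafilters, ultraproducts and compactness}\label{sec:logic}

A \emph{nonprincipal ultrafilter} on $\omega$ is a family $\mathcal U$ of subsets of $\omega$ that is closed under supersets and finite intersections, contains no finite set, and contains exactly one of $I$ and $\omega\setminus I$ for every $I\subseteq\omega$. Such families exist; we fix one. A statement $\Phi(i)$ holds for \emph{almost all} $i$ if $\{i:\Phi(i)\}\in\mathcal U$. Thus finitely many statements that each hold for almost all $i$ hold simultaneously for almost all $i$, and in particular for infinitely many $i$; if $\Phi(i)$ does not hold for almost all $i$, then its negation does; and a function from $\omega$ to a finite set is constant for almost all $i$.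

A \emph{structure} for a language of relation and constant symbols is a set with a relation for each relation symbol and an element for each constant symbol. First-order formulas are built from atomic formulas (a relation symbol or equality applied to variables and constants) by Boolean connectives and quantifiers over elements; a \emph{sentence} has no free variables. A relation $X\subseteq E^m$ on a structure $\mathfrak M$ with universe $E$ is \emph{definable} if there are a formula $\psi(\bar x;\bar z)$ and a tuple $\bar a$ of elements of $E$, the \emph{parameters}, such that $X$ is the set of tuples $\bar x$ satisfying $\psi(\bar x;\bar a)$. Boolean combinations and projections of definable relations are definable, and so is the result of fixing some coordinates. We use two textbook theorems.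
\begin{itemize}
\item \emph{Compactness.} If every finite subset of a set of sentences holds in some structure, then the whole set holds in some structure.
\item \emph{{\L}o\'s's theorem.} For structures $\mathfrak M_j$ ($j\in\omega$) of one language, a sentence holds in the ultraproduct $\prod_j\mathfrak M_j/\mathcal U$ if and only if it holds in $\mathfrak M_j$ for almost all $j$. (The elements of the ultraproduct are the sequences $(x_j)$ with $x_j\in\mathfrak M_j$, identified when equal for almost all $j$, and a relation holds if it holds for almost all $j$.)
\end{itemize}

Regard an array as a structure on $R\cup C$ with a unary relation $R$ and $2m$-ary relations $N_m$ ($m\ge1$), where $N_m(s_1,\dots,s_m,t_1,\dots,t_m)$ means that the $s_i$ are distinct, the $t_i$ are distinct, and $(\{s_1,\dots,s_m\},\{t_1,\dots,t_m\})$ is nonsingular. Adjacency $x\sim y$ is the formula $N_1(x,y)\vee N_1(y,x)$.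

\begin{lemma}\label{lem:encoding}
The $n$-good arrays are exactly the structures that satisfy a certain set of sentences. Consequently ultraproducts of $n$-good arrays are $n$-good arrays; and if $\Phi$ is a set of sentences with additional constant symbols such that every finite subset of $\Phi$ holds in some $n$-good array, then $\Phi$ holds in some $n$-good array.
\end{lemma}

\begin{proof}
For each $m$ take the sentences saying that $N_m(\bar s,\bar t)$ implies that the $s_i$ are distinct elements of $R$ and the $t_i$ are distinct elements outside $R$, and that $N_m$ is invariant under permuting the $s_i$ and permuting the $t_i$. For each $t$ take the sentence saying that for all distinct $x_1,\dots,x_t$ the family of sets prescribed by Definition~\ref{def:array} on $\{x_1,\dots,x_t\}$ is the family of bases of an $n$-good matroid. This condition depends only on the truth values of finitely many atomic formulas in $x_1,\dots,x_t$, so it is a Boolean combination of them. The consequences follow from {\L}o\'s's theorem and from compactness.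
\end{proof}

\section{Good arrays contain no half-graphs}\label{sec:half}

A half-graph is the pattern ``$a_i\sim b_j$ if and only if $i<j$''. We must exclude it, and a version of it for larger nonsingular pairs. The difficulty is that the pattern does not determine the matroid, as the remark after Corollary~\ref{cor:half} shows. We therefore bound ranks instead. After a Ramsey argument, any two sequences of rows and columns span a matroid of small branch-width; Theorem~\ref{thm:ghmo} then gives a shallow decomposition, and a shallow decomposition bounds ranks between \emph{interleaved} index sets. For a sequence $(a_i)$ and a set $P$ of indices write $a_P=\{a_i:i\in P\}$.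

\begin{lemma}\label{lem:rankbound}
There is $\rho=\rho(n)\ge1$ with the following property. For every $n$-good array, all distinct rows $(a_i)_{i\in\omega}$ and all distinct columns $(b_i)_{i\in\omega}$, there is an infinite $I\subseteq\omega$ such that $\operatorname{rk}(a_P,b_Q)\le\rho$ for all disjoint finite $P,Q\subseteq I$.
\end{lemma}

Disjointness cannot be omitted: for an infinite identity matrix, $\operatorname{rk}(a_P,b_P)=|P|$.

\begin{proof}
Let $D=D(n,2n)$ be as in Theorem~\ref{thm:ghmo}, $\rho=\max(D,n)$ and $q=\rho+1$. By Ramsey's theorem there is an infinite $I$ such that, for disjoint $P,Q\subseteq I$ with $|P|=|Q|\le q$, whether $(a_P,b_Q)$ is nonsingular depends only on the order type of $(P,Q)$, the pattern in which $P$ and $Q$ interleave. Write $P<Q$ if every element of $P$ is below every element of $Q$.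

\emph{Step 1: separated index sets.} We claim $\operatorname{rk}(a_P,b_Q)\le n-1$ for finite $P<Q$ in $I$. Otherwise, by Lemma~\ref{lem:rank}(b), for each $t\le n$ some pair $(a_{P'},b_{Q'})$ with $P'<Q'$ and $|P'|=|Q'|=t$ is nonsingular. As $t\le q$, all such pairs are nonsingular. Lemma~\ref{lem:recognize}(b) then gives $\mathbb A[a_{P'}\cup b_{Q'}]\cong U_{n,2n}$ for $P'<Q'$ of size $n$, which is excluded. The same argument with the order reversed treats $Q<P$.

\emph{Step 2: a shallow decomposition.} Let $p=6q$, let $I_0=\{i_1<i_2<\cdots\}\subseteq I$ be finite with $|I_0|>p^D$, and let $M=\mathbb A[a_{I_0}\cup b_{I_0}]$. Order its elements as $a_{i_1},b_{i_1},a_{i_2},b_{i_2},\dots$. An initial segment of the form $a_P\cup b_P$ has complement $a_Q\cup b_Q$ with $P<Q$, so by \eqref{eq:lambda} and Step 1 its connectivity is $\operatorname{rk}(a_P,b_Q)+\operatorname{rk}(a_Q,b_P)\le2n-2$. The other initial segments have one more element, hence connectivity at most $2n-1$ by (M3). The caterpillar of this order shows that $M$ has branch-width at most $2n$. Since $M$ has no $M(F_n)$-minor, its branch-depth is less than $D$, so it has a $(D,D)$-decomposition $(T,\sigma)$.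

\emph{Step 3: interleaved index sets.} Lemma~\ref{lem:tree} with $L=a_{I_0}$ gives a node $v$ and a set $K$ of $p$ indices such that the leaves $\sigma(a_i)$, $i\in K$, lie in distinct components $V_i$ of $T-v$. The columns may lie in these components too, and we thin out $K$ so that $b_j$ lies in no $V_i$ with $i\neq j$. Draw an arc from $j$ to $i$ if $i\ne j$ are in $K$ and $\sigma(b_j)\in V_i$. Each vertex sends at most one arc, so a subgraph of the underlying graph on $h$ vertices has at most $h$ edges and hence a vertex of degree at most $2$. Removing such vertices one at a time and coloring in reverse order gives a proper $3$-coloring, so there is an independent set $J\subseteq K$ with $|J|\ge p/3=2q$. Let $J_1,J_2\subseteq J$ be disjoint $q$-sets. The set $X=\sigma^{-1}\big(\bigcup_{i\in J_1}V_i\big)$ is a union of parts of $\mathcal P_v$, contains $a_{J_1}$ and misses $b_{J_2}$. By \eqref{eq:lambda}, $\operatorname{rk}(a_{J_1},b_{J_2})\le\lambda_M(X)\le D<q$, so $(a_{J_1},b_{J_2})$ is singular. Every order type of a pair of disjoint $q$-sets occurs within $2q$ elements of $J$. Hence no pair $(a_P,b_Q)$ with disjoint $q$-sets $P,Q\subseteq I$ is nonsingular, and Lemma~\ref{lem:rank}(b)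 gives $\operatorname{rk}(a_P,b_Q)\le q-1=\rho$ for all disjoint finite $P,Q\subseteq I$.
\end{proof}

\begin{corollary}\label{cor:half}
An $n$-good array has no distinct rows $(a_i)_{i\in\omega}$ and distinct columns $(b_j)_{j\in\omega}$ such that $a_i\sim b_j\iff i<j$ for all $i\ne j$, and none such that $a_i\sim b_j\iff i>j$ for all $i\neq j$.
\end{corollary}

\begin{proof}
Let $I=\{j_1<j_2<\cdots\}$ be as in Lemma~\ref{lem:rankbound}. In the first case $a_{j_{2s-1}}\sim b_{j_{2t}}\iff s\le t$. In the second case $a_{j_{2s}}\sim b_{j_{2t-1}}\iff s\ge t$. Taking $s,t\le\rho+1$, Lemma~\ref{lem:tri} gives a nonsingular pair of size $\rho+1$ on disjoint index sets in $I$, a contradiction.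
\end{proof}

\begin{remark}
Consider the pattern $a_i\sim b_j\iff i\le j$ for $i,j\le m$. The corresponding $0$--$1$ matrix over $\mathrm{GF}(2)$ represents the cycle matroid of the path $x_0x_1\cdots x_m$ with edges $a_i=x_{i-1}x_i$ and chords $b_j=x_0x_j$, since the fundamental circuit of $b_j$ is $\{a_1,\dots,a_j,b_j\}$; deleting $a_1$ leaves $F_m$. If instead the nonzero entries are algebraically independent real numbers and $m=2n$, then all square submatrices of the block $i\le n<j$ are nonsingular and $U_{n,2n}$ appears. So the same graph can hide either obstruction, and the proof above uses both exclusions, one in Step 1 and one in Step 2.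
\end{remark}

Limits of rows will be described by their behavior in all nonsingular pairs, not only in those of size one. An \emph{$m$-test} is a pair $p=(S,T)$ of a set of $m-1$ rows and a set of $m$ columns. A row $y$ \emph{completes} $p$ if $y\notin S$ and $(S\cup y,T)$ is nonsingular. For $m=1$, the row $y$ completes $(\emptyset,\{t\})$ if and only if $y\sim t$.

\begin{lemma}\label{lem:ladder}
For each $m\ge1$ there is $N_0=N_0(n,m)$ such that no $n$-good array has rows $y_1,\dots,y_{N_0}$ and $m$-tests $p_1,\dots,p_{N_0}$ such that $y_i$ completes $p_j$ exactly when $i\le j$, and none such that $y_i$ completes $p_j$ exactly when $i\ge j$.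
\end{lemma}

\begin{proof}
Reversing the indices exchanges the two patterns, so we treat the first. Suppose it occurs with every finite length. Introduce constants for rows $y_i$ and for the elements of $m$-tests $p_j=(S_j,T_j)$, $i,j\in\omega$. Completion is expressed by $N_m$, so Lemma~\ref{lem:encoding} gives an $n$-good array in which $y_i$ completes $p_j$ exactly when $i\le j$, for all $i,j\in\omega$. The $y_i$ are distinct, since for $i<i'$ the row $y_i$ completes $p_i$ and $y_{i'}$ does not. The pattern persists on every infinite set of indices.

\emph{An upper bound for the rank.} Write $T_j=\{t^1_j,\dots,t^m_j\}$. Passing to an infinite set of indices, we may assume that each sequence $(t^q_j)_j$ is constant or injective. Apply Lemma~\ref{lem:rankbound} to $(y_i)$ and each injective $(t^q_j)_j$ in turn, shrinking the index set each time; a constant sequence contributes rank at most $1\le\rho$. By subadditivity we obtain an infinite $J$ such that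
\[
\operatorname{rk}\Big(y_{J_1},\bigcup_{j\in J_2}T_j\Big)\le m\rho\qquad\text{for all disjoint finite }J_1,J_2\subseteq J.
\]

\emph{A lower bound.} Let $N>m\rho$, choose $i_1<j_1<i_2<j_2<\dots<i_N<j_N$ in $J$, and put $T=\bigcup_bT_{j_b}$. Let $X$ be a finite set containing all $y_{i_a}$, $S_{j_b}$, $T_{j_b}$, and $M=\mathbb A[X]$. For $T'\subseteq T$ let $L_{T'}$ be the restriction of $M^*/((C\cap X)\setminus T')$ to $R\cap X$; by Lemma~\ref{lem:rank}(a) its rank function is $A\mapsto\operatorname{rk}(A,T')$. We have
\begin{equation}\label{eq:closure}
\operatorname{cl}_{L_T}(A)\subseteq\operatorname{cl}_{L_{T'}}(A)\qquad(A\subseteq R\cap X),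
\end{equation}
because $L_{T'}$ arises by contracting $T\setminus T'$ in addition, and an element spanned by $A$ is spanned by $A\cup(T\setminus T')$.

Fix $b$. Since $y_{i_1}$ completes $p_{j_b}$, the set $S_{j_b}\cup y_{i_1}$ has rank $m$ in $L_{T_{j_b}}$, so $S_{j_b}$ has rank $m-1$. A row $y\in X$ completes $p_{j_b}$ if and only if $\operatorname{rk}(S_{j_b}\cup y,T_{j_b})=m$, that is, if and only if $y$ lies outside the flat $H_b=\operatorname{cl}_{L_{T_{j_b}}}(S_{j_b})$. Hence $y_{i_a}\in H_b$ exactly when $i_a>j_b$, that is, when $a>b$. By \eqref{eq:closure},
\[
\operatorname{cl}_{L_T}(\{y_{i_a}:a>b\})\subseteq\operatorname{cl}_{L_{T_{j_b}}}(\{y_{i_a}:a>b\})\subseteq H_b\not\ni y_{i_b}.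
\]
So in the list $y_{i_N},\dots,y_{i_1}$ no element is spanned in $L_T$ by the earlier ones, and $\operatorname{rk}(\{y_{i_1},\dots,y_{i_N}\},T)=N>m\rho$. This contradicts the upper bound.
\end{proof}

\section{Well-linked sets and an infinite model}\label{sec:model}

Large branch-width says that every branch-decomposition fails somewhere. We need a single witness instead. A set $Z\subseteq E(M)$ is \emph{well-linked} if
\[
\lambda_M(A)\ge\min(|A\cap Z|,|Z\setminus A|)\qquad\text{for all }A\subseteq E(M).
\]
For example, the whole ground set of $U_{n,2n}$ is well-linked.

\begin{lemma}\label{lem:welllinked}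
Let $w\ge1$. If $M$ has no well-linked set of size $w$, then $M$ has branch-width at most $w$.
\end{lemma}

\begin{proof}
Let $E=E(M)$, $|E|\ge 2$. We split $E$ recursively. The trouble is a set $X$ with $\lambda(X)=w$, where removing one element may raise $\lambda$. There we find a $w$-element set $W$ outside $X$ that certifies $\lambda(X)=w$, and a partition showing that $W$ is not well-linked will split $X$.

\emph{Claim. For every $X\subseteq E$ there is $W\subseteq E\setminus X$ with $|W|=\lambda(X)$ such that $\lambda(Y)\ge\lambda(X)-|Y\cap W|$ for all $Y\supseteq X$.}

Let $J$ be a basis of $M/X$; it is independent in $M$. Extend it by a disjoint set $W$ to a basis $J\cup W$ of $M\backslash X$. Then $|W|=r(E\setminus X)-(r(E)-r(X))=\lambda(X)$. First let $X\subseteq Y\subseteq E\setminus W$. Then $r(Y)\ge r(X)+|J\cap Y|$ and $r(E\setminus Y)\ge|J\setminus Y|+|W|$. The right sides add up to $r(X)+|J|+|W|=r(E)+|W|$, so $\lambda(Y)\ge|W|$. For general $Y\supseteq X$, apply this to $Y\setminus W$ and use (M3). The claim follows.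

Now let $|X|\ge2$ and $\lambda(X)\le w$. We split $X$ into two nonempty sets with $\lambda\le w$. If $\lambda(X)<w$, split off one element; both parts have $\lambda\le w$ by (M3). If $\lambda(X)=w$, take $W$ as in the claim. It is not well-linked, so there is a partition $(A,A')$ of $E$ with $\lambda(A)=\lambda(A')<\min(|A\cap W|,|A'\cap W|)$. The claim for $Y=X\cup A$ gives $\lambda(X\cup A)\ge w-|A\cap W|$, and by submodularity
\[
\lambda(X\cap A)\le\lambda(X)+\lambda(A)-\lambda(X\cup A)\le\lambda(A)+|A\cap W|<|A'\cap W|+|A\cap W|=w.
\]
The situation is symmetric in $A$ and $A'$, so $\lambda(X\cap A')<w$. If $X\cap A=\emptyset$, the claim for $Y=A'$ gives $\lambda(A')\ge w-|A'\cap W|=|A\cap W|>\lambda(A)$, which is absurd. So $X\cap A\neq\emptyset$, and by symmetry $X\cap A'\ne\emptyset$.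

Start with $X=E$ and split until only single elements remain. The binary recursion tree, with its root suppressed, is a branch-decomposition whose displayed sets are the sets of the recursion and their complements.
\end{proof}

\medskip\noindent\textbf{Standing assumption.} Suppose that Theorem~\ref{thm:good} fails for our $n$. We work toward a contradiction until the end of Section~\ref{sec:spiders}.
\medskip

By Lemma~\ref{lem:welllinked} there are finite $n$-good matroids $M_j$ with well-linked sets $Z_j$ of size $j+1$, $j\in\omega$. Choose a basis in each, and view $M_j$ as a structure as in Section~\ref{sec:logic} with one more unary relation $Z$, interpreted as $Z_j$. Let $\mathfrak M$ be the ultraproduct, $E$ its universe, and $\mathbb A=(R,C,\mathcal N)$ with $C=E\setminus R$ the array it carries. From now on \emph{definable} means definable in $\mathfrak M$ with parameters. Well-linkedness quantifies over all subsets and is not a first-order property. What survives is its restriction to definable sets.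

\begin{lemma}\label{lem:model}
The array $\mathbb A$ is $n$-good and $Z$ is infinite. If $X\subseteq E$ is definable and $\lambda_{\mathbb A[E_0]}(X\cap E_0)\le k$ for all finite $E_0\subseteq E$, then $|X\cap Z|\le k$ or $|Z\setminus X|\le k$.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:encoding}. For each $h$ the sentence ``$|Z|\ge h$'' holds in almost all $M_j$, so $Z$ is infinite.

Fix a formula $\psi(x;\bar z)$ and $k$. For a tuple $\bar a$ let $X_{\bar a}$ be the set defined by $\psi(x;\bar a)$. Let $\theta(\bar a)$ say that there are no nonsingular pairs $(S,T)$ and $(S',T')$ with $|S|+|S'|=k+1$, $S\cup T'\subseteq X_{\bar a}$ and $(T\cup S')\cap X_{\bar a}=\emptyset$. Let $\chi(\bar a)$ say that $|X_{\bar a}\cap Z|\le k$ or $|Z\setminus X_{\bar a}|\le k$. Both are first-order, as they quantify over boundedly many elements. In $M_j$, if $\lambda(X_{\bar a})\ge k+1$, then \eqref{eq:lambda} and Lemma~\ref{lem:rank}(b) produce two pairs as forbidden by $\theta(\bar a)$. So $\theta(\bar a)$ implies $\lambda(X_{\bar a})\le k$, and then $\chi(\bar a)$ holds because $Z_j$ is well-linked. By {\L}o\'s's theorem the sentence $\forall\bar z\,(\theta(\bar z)\to\chi(\bar z))$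 holds in $\mathfrak M$. Finally, let $X=X_{\bar a}\subseteq E$ satisfy the hypothesis of the lemma. If two pairs violated $\theta(\bar a)$, then \eqref{eq:lambda} for $E_0=S\cup T\cup S'\cup T'$ would give $\lambda_{\mathbb A[E_0]}(X\cap E_0)\ge k+1$. So $\theta(\bar a)$ holds, and hence $\chi(\bar a)$.
\end{proof}

Passing from $\mathbb A$ to $\mathbb A^*$ replaces $R$ by its complement and $N_m(\bar s,\bar t)$ by $N_m(\bar t,\bar s)$. This changes neither the definable sets, nor $\lambda$, nor the graph. So the whole setting is self-dual, and we may argue by duality.

\section{Limit extensions}\label{sec:limits}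

\subsection*{Limits of sequences}
An \emph{escaping sequence} in a set $E'$ is a function $w\colon i\mapsto w_i\in E'$, defined for almost all $i\in\omega$, such that for each $e\in E'$ we have $w_i\ne e$ for almost all $i$. Then almost all $w_i$ avoid any given finite set. A function that is not escaping is equal to a fixed element for almost all $i$; we call it \emph{almost constant}. We identify escaping sequences that agree for almost all $i$; distinct ones then differ for almost all $i$. In an array, almost all $w_i$ lie on one side, and we speak of a \emph{row sequence} or a \emph{column sequence}.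

Let $\mathbb B$ be an $n$-good array on $E'$ and $y$ an escaping sequence in $E'$. The \emph{limit extension} $\mathbb B^y$ has one new element $\eta$, on the side of almost all $y_i$. Its feasible sets are those of $\mathbb B$ together with the sets $D\cup\eta$, $D\subseteq E'$ finite, such that
\begin{equation}\label{eq:limit}
D\cup y_i\text{ is feasible in }\mathbb B\text{ for almost all }i.
\end{equation}
In particular $\eta\sim e$ if and only if $y_i\sim e$ for almost all $i$; and for a row sequence, $\eta$ completes a test if and only if almost all $y_i$ complete it. The definition is self-dual.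

\begin{lemma}\label{lem:limit}
\begin{itemize}
\item[(a)] $\mathbb B^y$ is an $n$-good array extending $\mathbb B$.
\item[(b)] If $(S_0,T_0)$ is nonsingular in $\mathbb B$, then $\mathbb B^y*(S_0,T_0)=(\mathbb B*(S_0,T_0))^y$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $X\subseteq E'$ be finite. For each of the finitely many $D\subseteq X$, almost all $i$ have the property that $D\cup y_i$ is feasible if and only if $D\cup\eta$ is. So there is $i$ such that $y_i\notin X$, $y_i$ is on the side of $\eta$, and the map fixing $X$ and sending $\eta$ to $y_i$ preserves feasibility. The sets prescribed on $X\cup\eta$ are then the bases of a matroid isomorphic to the $n$-good matroid $\mathbb B[X\cup y_i]$.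

(b) Put $D_0=S_0\cup T_0$. Almost all $y_i$ avoid $D_0$, so they keep their side under the pivot, and the two arrays have the same rows and columns. Their feasible sets without $\eta$ agree. For finite $D\subseteq E'$, the set $D\cup\eta$ is feasible on the left if and only if $(D\triangle D_0)\cup\eta$ is feasible in $\mathbb B^y$, that is, if $(D\triangle D_0)\cup y_i=(D\cup y_i)\triangle D_0$ is feasible in $\mathbb B$ for almost all $i$. This says that $D\cup y_i$ is feasible in $\mathbb B*(S_0,T_0)$ for almost all $i$, which is feasibility of $D\cup \eta$ on the right.
\end{proof}

The same sequence has a limit over the extended array again. Put $\mathbb B^{(0)}=\mathbb B$ and $\mathbb B^{(s)}=(\mathbb B^{(s-1)})^y$, with new element $\eta_s$. These are the \emph{iterated limits} of $y$ over $\mathbb B$. Write $\eta_J=\{\eta_j:j\in J\}$; feasibility of a set containing some $\eta_j$ refers to any $\mathbb B^{(s)}$ containing it.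

\begin{lemma}\label{lem:iterated}
\begin{itemize}
\item[(a)] For finite $D\subseteq E'$ and finite $J$, whether $D\cup\eta_J$ is feasible depends only on $D$ and $|J|$.
\item[(b)] If $Q\subseteq E'$ lies on the side opposite to the $\eta_j$ and $\{\eta_1,\dots,\eta_s\}\cup Q$ is feasible, then $s<n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induction on $|J|$, for all $D$ at once; the case $J=\emptyset$ is empty of content. Let $j=\max J$. By \eqref{eq:limit} over $\mathbb B^{(j-1)}$, the set $D\cup\eta_J$ is feasible if and only if $(D\cup y_i)\cup\eta_{J\setminus j}$ is feasible for almost all $i$. By induction, for each $i$ this depends only on $D\cup y_i$ and $|J|-1$.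

(b) By duality let the $\eta_j$ be rows, and suppose $s\ge n$. By Lemma~\ref{lem:rank}(b) there is a nonsingular pair $(\eta_J,Q')$ with $|J|=n$, $Q'\subseteq Q$, and for each $Q''\subseteq Q'$ there is $J'\subseteq J$ with $(\eta_{J'},Q'')$ nonsingular. By (a) this holds for every $J'\subseteq J$ with $|J'|=|Q''|$. Lemma~\ref{lem:recognize}(b) gives $\mathbb B^{(s)}[\eta_J\cup Q']\cong U_{n,2n}$, but $\mathbb B^{(s)}$ is $n$-good.
\end{proof}

\begin{remark}
Iteration is needed. Over $\mathbb Q$ take columns $t_1,t_2$ and rows $y_i=(1,i)$, $i\ge1$. Any two rows are independent, so $(\{\eta_1,y_i\},\{t_1,t_2\})$ is nonsingular for all $i$, and by (P1) all $y_i$ are still adjacent to $t_2$ after the pivot on $(\{\eta_1\},\{t_1\})$. Here $s=2$ occurs in (b), and $y_1,y_2,t_1,t_2$ induce $U_{2,4}$. Excluding $U_{n,2n}$ is what makes finitely many limits suffice.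
\end{remark}

\subsection*{Definability}
A \emph{definable extension} of $\mathbb A$ is an $n$-good extension $\mathbb A^+$ of $\mathbb A$ on $E\cup\Sigma$, with $\Sigma$ finite and disjoint from $E$, such that for every $\Sigma_0\subseteq\Sigma$ and every $h$ the relation
\[
\{(x_1,\dots,x_h)\in E^h:\ x_1,\dots,x_h\text{ distinct and }\{x_1,\dots,x_h\}\cup\Sigma_0\text{ feasible in }\mathbb A^+\}
\]
is definable. The array $\mathbb A$ is a definable extension of itself. Condition \eqref{eq:limit} refers to the ultrafilter and to infinitely many elements $y_i$, so it is not a first-order condition as it stands. The next lemma replaces it by a majority vote among finitely many $y_i$, chosen in advance. They are chosen so that a test on which many of them vote wrongly produces the pattern forbidden by Lemma~\ref{lem:ladder}.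

\begin{lemma}\label{lem:definable}
If $\mathbb A^+$ is a definable extension of $\mathbb A$ and $y$ is an escaping sequence in $E$, then $(\mathbb A^+)^y$ is a definable extension of $\mathbb A$.
\end{lemma}

\begin{proof}
By duality let $y$ be a row sequence. Feasible sets without $\eta$ are covered by the hypothesis. A feasible set with $\eta$ has the form $S'\cup T'\cup\eta$, where $\eta$ completes the $m$-test $p=(S',T')$ of $\mathbb A^+$ for some $m\ge1$. Fix $m$ and put $N=N_0(n,m)+1$. For a row $x$ and an $m$-test $p$ let $[x,p]\in\{0,1\}$ be $1$ if $x$ completes $p$ and $0$ otherwise. Thus $[\eta,p]=[y_i,p]$ for almost all $i$.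

\emph{Choice of the voters.} We choose rows $x_1,\dots,x_{2N-1}$ among the $y_i$ one at a time. Suppose $x_1,\dots,x_t$ are chosen. For each $W\subseteq\{1,\dots,t\}$ with $\max W=t$ and each $\varepsilon\in\{0,1\}$ such that some $m$-test $p$ has $[\eta,p]=\varepsilon$ and $[x_l,p]=1-\varepsilon$ for all $l\in W$, fix one such test $p_{W,\varepsilon}$. Then let $x_{t+1}$ be a row $y_i$ with $[y_i,p_{W,\varepsilon}]=\varepsilon$ for all the finitely many tests fixed so far; almost all $i$ qualify. Consequently
\[
[x_l,p_{W,\varepsilon}]=1-\varepsilon\ \text{ for }l\in W,\qquad[x_l,p_{W,\varepsilon}]=\varepsilon\ \text{ for }l>\max W.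
\]

\emph{The majority is right.} Let $p$ be any $m$-test, $\varepsilon=[\eta,p]$, and suppose $[x_l,p]=1-\varepsilon$ for $l=l_1<\dots<l_N$. For $W_a=\{l_1,\dots,l_a\}$ the test $p$ shows that $p_a=p_{W_a,\varepsilon}$ was defined, and $[x_{l_b},p_a]$ equals $1-\varepsilon$ for $b\le a$ and $\varepsilon$ for $b>a$. If $\varepsilon=0$, then $x_{l_b}$ completes $p_a$ exactly when $b\le a$. If $\varepsilon=1$, then $x_{l_{b+1}}$ completes $p_a$ exactly when $b\ge a$, for $a,b\le N-1$. Both patterns have length at least $N_0(n,m)$ and contradict Lemma~\ref{lem:ladder}. So at most $N-1$ of the $2N-1$ voters disagree with $\eta$, and $\eta$ completes $p$ if and only if at least $N$ of the $x_l$ complete $p$.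

\emph{Definability.} Fix $\Sigma_0\subseteq\Sigma$ and let $p=(S',T')$ range over $m$-tests with $(S'\cup T')\cap\Sigma=\Sigma_0$. The statement ``$x_l$ completes $p$'' says that $x_l\notin S'$ and $((S'\cup T')\cap E)\cup x_l\cup\Sigma_0$ is feasible in $\mathbb A^+$. It is definable in the elements of $(S'\cup T')\cap E$, with $x_l\in E$ as an additional parameter. The majority condition is a Boolean combination of these $2N-1$ statements.
\end{proof}

\subsection*{Stages and the large component}
The data that the construction carries along are an extension, a pivot and a finite set of vertices that have been set aside.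

\begin{definition}
A \emph{stage} consists of a definable extension $\mathbb A^+$ of $\mathbb A$ on $E\cup\Sigma$, a finite set $F$ with $\Sigma\subseteq F\subseteq E\cup\Sigma$, and a nonsingular pair $(S,T)$ of $\mathbb A^+$ with $S\cup T\subseteq F$. Its \emph{pivoted array} is $\mathbb B=\mathbb A^+*(S,T)$ and its \emph{graph} is $G=G(\mathbb B)$.
\end{definition}

Elements of $E\setminus F$ have the same side in $\mathbb A$ and $\mathbb B$, so an escaping sequence in $E$ is a row sequence in $\mathbb A$ if and only if it is one in $\mathbb B$. The next lemma is the only place where $Z$ and definability are used.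

\begin{lemma}\label{lem:bigcomp}
For every stage, some component of $G-F$ contains all but finitely many elements of $Z$.
\end{lemma}

\begin{proof}
The graph $G-F$ has vertex set $E\setminus F$. By (P1), a row $a$ and a column $b$ in $E\setminus F$ are adjacent if and only if $S\cup T\cup\{a,b\}$ is feasible in $\mathbb A^+$. This is definable, with the elements of $F\cap E$ as further parameters. By Corollary~\ref{cor:nopath} the component of a vertex $v$ is the set of vertices joined to $v$ by a walk of length less than $2n$ in $G-F$, which is definable with the parameter $v$. So every finite union $X$ of components is definable.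

Let $k=|F|$, let $E_0\subseteq E$ be finite, and put $Y=X\cap E_0$ and $Y^c=(E_0\cup F)\setminus Y$. Let $R'$, $C'$ and $\operatorname{rk}'$ refer to $\mathbb B$. No edge of $G$ joins $Y$ to $Y^c\setminus F$, so by subadditivity and Lemma~\ref{lem:rank}(b)
\[
\operatorname{rk}'(R'\cap Y,C'\cap Y^c)\le|C'\cap F|,\qquad\operatorname{rk}'(R'\cap Y^c,C'\cap Y)\le|R'\cap F|.
\]
By \eqref{eq:lambda}, $\lambda_{\mathbb B[E_0\cup F]}(Y)\le k$. By Lemma~\ref{lem:pivot}(a), $\mathbb B[E_0\cup F]=\mathbb A^+[E_0\cup F]$. Formula \eqref{eq:lambda} in $\mathbb A^+$ and monotonicity of the rank give $\lambda_{\mathbb A[E_0]}(Y)\le\lambda_{\mathbb A^+[E_0\cup F]}(Y)\le k$. By Lemma~\ref{lem:model}, $|X\cap Z|\le k$ or $|Z\setminus X|\le k$.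

Suppose that no component $K$ has $|Z\setminus K|\le k$. Then each component meets $Z$ in at most $k$ elements. Let $X$ be the union of the components of $k+1$ elements of $Z\setminus F$. Then $|X\cap Z|>k$, and $X\cap Z$ is finite, so $Z\setminus X$ is infinite. This is a contradiction.
\end{proof}

\section{Detaching sequences}\label{sec:detach}

Given a stage, an escaping sequence $w$ in $E$ is \emph{detached} if for each $e\in E\setminus F$ we have $e\not\sim w_i$ in $G$ for almost all $i$. The following lemma is the general form of Example~\ref{ex:hidden}. We pivot on a nonsingular pair formed by as many iterated limits of $y$ as possible; maximality detaches $y$, and the symmetry of the limits provides the hub.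

\begin{lemma}\label{lem:detach}
Let $(\mathbb A^+,F,S,T)$ be a stage with graph $G$, let $\mathcal D$ be a finite set of escaping sequences in $E$ that are detached in it, and let $y$ be an escaping sequence in $E$. Then there is a stage $(\mathbb A',F',S',T')$ with graph $G'$ such that $\mathbb A'$ extends $\mathbb A^+$, $F'\supseteq F$, and:
\begin{itemize}
\item[(i)] for every $w\in\mathcal D$ and almost all $i$, the vertex $w_i$ has the same set of neighbors in $G'$ as in $G$, and none of them lies in $F'\setminus F$;
\item[(ii)] all sequences in $\mathcal D\cup\{y\}$ are detached in the new stage;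
\item[(iii)] if $y$ is not detached in the old stage, then there is $g\in F'\setminus F$ with $g\sim y_i$ in $G'$ for almost all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
By duality let $y$ be a row sequence. Let $\mathbb A^{(s)}$, with new rows $\eta_1,\dots,\eta_s$, be the iterated limits of $y$ over $\mathbb A^+$, and $\mathbb B^{(s)}=\mathbb A^{(s)}*(S,T)$. By Lemma~\ref{lem:limit}(b) and induction, the $\mathbb B^{(s)}$ are the iterated limits of $y$ over $\mathbb B$. Let $s\ge0$ be maximal such that $(\{\eta_1,\dots,\eta_s\},Q)$ is nonsingular in $\mathbb B^{(s)}$ for some set $Q$ of columns in $E\setminus F$. The value $s=0$ is admissible, and $s<n$ by Lemma~\ref{lem:iterated}(b). Fix such a $Q$ and put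
\[
H=\{\eta_1,\dots,\eta_s\},\quad\mathbb A'=\mathbb A^{(s)},\quad F'=F\cup H\cup Q,\quad(S',T')=(S\cup H,T\cup Q).
\]
By Lemma~\ref{lem:definable}, $\mathbb A'$ is a definable extension. Since $H\cup Q$ is disjoint from $F$, Lemma~\ref{lem:pivot}(b) shows that $(S',T')$ is nonsingular in $\mathbb A'$ and that the new pivoted array is $\mathbb B^{(s)}*(H,Q)$. Write $\sim$ for adjacency in $G(\mathbb B^{(s)})$, which contains $G$ as an induced subgraph, and $\sim'$ for adjacency in $G'$. Note $F'\setminus F=H\cup Q$.

(i) Let $w\in\mathcal D$. Almost all $w_i$ lie outside $F'$ and, since $w$ is detached and $Q\subseteq E\setminus F$ is finite, have no $\sim$-neighbor in $Q$.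

Let $w$ be a row sequence. By (P3), such a $w_i$ keeps its neighbors among the columns outside $Q$ and has no $\sim'$-neighbor in $H$. The elements of $Q$ are rows after the pivot, like $w_i$. This proves (i) for $w$.

Let $w$ be a column sequence. It suffices to show that almost all $w_i$ have no $\sim$-neighbor in $H$: then by (P4) they keep their neighbors among the rows outside $H$ and have no $\sim'$-neighbor in $Q$, and the elements of $H$ are columns after the pivot. Suppose not. Since $\eta_j\sim w_d$ means that $y_c\sim w_d$ for almost all $c$, we have:
\begin{itemize}
\item[($\alpha$)] for almost all $d$: $y_c\sim w_d$ for almost all $c$.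
\end{itemize}
Since $w$ is detached, we also have:
\begin{itemize}
\item[($\beta$)] for every $c$ with $y_c\notin F$: $y_c\not\sim w_d$ for almost all $d$.
\end{itemize}
Choose indices $c_0,d_0,c_1,d_1,\dots$ in this order. Choose $c_a$ so that $y_{c_a}$ is a row outside $F$, different from the earlier ones, and adjacent to $w_{d_0},\dots,w_{d_{a-1}}$. Choose $d_b$ so that $w_{d_b}$ is a column different from the earlier ones, is adjacent to $y_c$ for almost all $c$, and is not adjacent to $y_{c_0},\dots,y_{c_b}$. By ($\alpha$), ($\beta$) and the earlier choices, each step imposes finitely many conditions that hold for almost all indices. Then $y_{c_a}\sim w_{d_b}$ exactly when $a>b$, contradicting Corollary~\ref{cor:half} in $\mathbb B$.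

(ii) For $w\in\mathcal D$ and $e\in E\setminus F'$, almost all $w_i$ are not adjacent to $e$ in $G$, hence not in $G'$ by (i). For $y$, let $e\in E\setminus F'$ and suppose $y_i\sim'e$ for almost all $i$. Then $e$ is a column, and by (P1) the pair $(H\cup y_i,Q\cup e)$ is nonsingular in $\mathbb B^{(s)}$ for almost all $i$. So $(H\cup\eta_{s+1},Q\cup e)$ is nonsingular in $\mathbb B^{(s+1)}$, contradicting the maximality of $s$.

(iii) If $y$ is not detached, some $t\in E\setminus F$ is adjacent to almost all $y_i$ in $G$. Then $t$ is a column and $\eta_1\sim t$, so $s\ge1$. Let $g=\eta_1$. By (P2), for rows $y_i\notin F'$ we have $y_i\sim'\eta_1$ if and only if $(\{\eta_2,\dots,\eta_s,y_i\},Q)$ is nonsingular in $\mathbb B^{(s)}$. This holds for almost all $i$ if and only if $(\{\eta_2,\dots,\eta_{s+1}\},Q)$ is nonsingular, which by Lemma~\ref{lem:iterated}(a) is equivalent to the nonsingularity of $(H,Q)$.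
\end{proof}

The use of Corollary~\ref{cor:half} in (i) is unavoidable: if $y_c\sim w_d$ exactly when $c>d$, then each $y_c$ has finitely many neighbors among the $w_d$, and yet the limit of $y$ is adjacent to every $w_d$.

We now run the search of Example~\ref{ex:spider}. Fix distinct elements $z_i\in Z$, $i\in\omega$. Then $z=(z_i)$ is an escaping sequence in $E$.

\begin{proposition}\label{prop:hubs}
For every $k\ge0$ there are a stage with finite set $F_k$, pivoted array $\mathbb B_k$ and graph $G_k$, a finite set $\mathcal D_k\ni z$ of escaping sequences in $E$ that are detached in this stage, distinct elements $g_1,\dots,g_k\in F_k$ and distinct sequences $y^1,\dots,y^k\in\mathcal D_k$ such that, in $G_k$, for almost all $i$: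
\begin{itemize}
\item[(H1)] the set $\{w_i:w\in\mathcal D_k\}$ induces a connected subgraph;
\item[(H2)] $g_j\sim y^j_i$ for all $j\le k$;
\item[(H3)] $g_j\not\sim y^l_i$ for all $l<j\le k$.
\end{itemize}
\end{proposition}

\begin{proof}
For $k=0$ apply Lemma~\ref{lem:detach} to the stage $(\mathbb A,\emptyset,\emptyset,\emptyset)$ with $\mathcal D=\emptyset$ and $y=z$, and put $\mathcal D_0=\{z\}$.

Suppose the data for $k$ are given. \emph{Finding the next sequence.} By Lemma~\ref{lem:bigcomp} some component of $G_k-F_k$ contains all but finitely many elements of $Z$; fix a vertex $z'$ in it. By Corollary~\ref{cor:nopath}, for almost all $i$ there is a path $z_i=p^0_i,p^1_i,\dots,p^l_i=z'$ in $G_k-F_k$ with $l<2n$, and we may take the same $l$ for almost all $i$. Each $p^j$ is escaping or almost constant. Let $j_0$ be least such that $p^{j_0}$ is almost constant, with value $h\in E\setminus F_k$. It exists since $p^l$ is constant, and $j_0\ge1$ since $p^0=z$. The escaping sequence $p^{j_0-1}$ is not detached, because almost all its members are adjacent to $h$. Let $j_1\le j_0-1$ be least such that $p^{j_1}$ is not detached; $j_1\ge1$ since $z$ is detached. Put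
\[
y=p^{j_1},\qquad\mathcal D=\mathcal D_k\cup\{p^0,\dots,p^{j_1-1}\}.
\]
All members of $\mathcal D$ are detached, so $y\notin\mathcal D$. Apply Lemma~\ref{lem:detach} to obtain the stage for $k+1$ and an element $g$ as in (iii). Put $\mathcal D_{k+1}=\mathcal D\cup\{y\}$, $y^{k+1}=y$ and $g_{k+1}=g$.

\emph{Verification.} By (ii) all members of $\mathcal D_{k+1}$ are detached. The element $g_{k+1}\in F_{k+1}\setminus F_k$ differs from $g_1,\dots,g_k$, and $y^{k+1}\notin\mathcal D_k$ differs from $y^1,\dots,y^k$. For almost all $i$ the set $\{w_i:w\in\mathcal D_{k+1}\}$ is connected in $G_k$, being the union of the connected set from (H1) and the path $p^0_i,\dots,p^{j_1}_i$, which share $z_i$. Each edge inside this set has an end other than $y_i$, that is, an end $w_i$ with $w\in\mathcal D$, and so persists in $G_{k+1}$ by (i). This gives (H1). For $j,l\le k$, the adjacency between $g_j$ and $y^l_i$ is unchanged by (i), and $g_{k+1}\not\sim y^l_i$ by the second half of (i). Finally $g_{k+1}\sim y^{k+1}_i$ by (iii). This gives (H2) and (H3).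
\end{proof}

\section{Spiders and the long induced path}\label{sec:spiders}

Proposition~\ref{prop:hubs} gives, for each $k$, copies of one connected graph with $k$ hubs attached. The graph depends on $k$ and may be complicated. Since its diameter is bounded, it contains a large spider, a tree with one branch vertex and legs of equal length. Compactness turns these into one infinite configuration (Figure~\ref{fig:spider}). From here on the structure $\mathfrak M$ plays no role.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,
  rw/.style={circle,draw,fill=black,inner sep=1.7pt},
  cl/.style={circle,draw,fill=white,inner sep=1.7pt}]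
\foreach \y/\x in {1/1.5,2/4.5,3/7.5}
  \node[cl,label=below:$g_{\y}$] (g\y) at (\x,0) {};
\foreach \z/\x in {1/1,2/6} {
  \node[rw,label=above:$u_{\z}$] (u\z) at (\x+1,3) {};
  \foreach \y in {1,2,3} {
    \node[cl] (a\z\y) at (\x+\y-1,2.2) {};
    \node[rw] (b\z\y) at (\x+\y-1,1.4) {};
    \draw[gray] (u\z) -- (a\z\y) -- (b\z\y) -- (g\y);
  }
}
\draw[very thick] (g1) -- (b11) -- (a11) -- (u1) -- (a12) -- (b12) -- (g2)
  -- (b22) -- (a22) -- (u2) -- (a23) -- (b23) -- (g3);
\end{tikzpicture}
\caption{Two spiders with centers $u_1,u_2$ and legs of length $2$. The $k$th leg of each spider ends at a neighbor of the hub $g_k$, and no edge joins the two spiders. Rows are black, columns are white. The thick path passes from one hub to the next through a fresh spider.}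
\label{fig:spider}
\end{figure}

A \emph{spider configuration} with leg length $l\ge1$ in an array consists of distinct elements $g_k$, $u_i$, $v^q_{k,i}$ ($i,k\in\omega$, $1\le q\le l$) such that, with $D_i=\{u_i\}\cup\{v^q_{k,i}:k\in\omega,\ 1\le q\le l\}$:
\begin{itemize}
\item[(S1)] $u_i\sim v^1_{k,i}\sim v^2_{k,i}\sim\dots\sim v^l_{k,i}\sim g_k$ for all $i,k$;
\item[(S2)] no edge joins $D_i$ and $D_{i'}$ for $i\ne i'$;
\item[(S3)] all $g_k$ are columns.
\end{itemize}
Further edges inside each $D_i$, and between the $g_k$ and the $D_i$, are allowed. Example~\ref{ex:spider} is the case $l=1$ with no further edges.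

\begin{lemma}\label{lem:spider}
Some $n$-good array has a spider configuration such that
\begin{itemize}
\item[(S4)] $g_k\not\sim v^l_{k',i}$ for all $i$ and all $k'<k$.
\end{itemize}
\end{lemma}

\begin{proof}
We first find, for each $m\ge1$, a configuration with $m$ hubs and $m$ legs per spider. Let $N=2(2nm)^{2n}+2$ and take the data of Proposition~\ref{prop:hubs} for $k=N$.

\emph{Copies.} For almost all $i$, the elements $w_i$ ($w\in\mathcal D_N$) are distinct, lie outside $F_N$, lie on the side of their sequence, satisfy (H1)--(H3), and induce in $G_N$ a copy of one fixed connected graph $\mathbf D$ on the vertex set $\mathcal D_N$ (there are finitely many graphs on $\mathcal D_N$). Choose infinitely many such $i$ one after another so that the new elements $w_i$ are different from and not adjacent to all elements chosen before. This is possible because the earlier elements form a finite subset of $E\setminus F_N$ and the sequences in $\mathcal D_N$ are escaping and detached.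

\emph{A spider in $\mathbf D$.} Replacing $\mathbb B_N$ by its dual if necessary, at least $N/2$ of the $y^j$ are row sequences, and the corresponding $g_j$ are columns by (H2). Take a breadth-first spanning tree of $\mathbf D$; its depth is less than $2n$ by Corollary~\ref{cor:nopath}. Let $T_0$ be the union of the tree paths from the root to these $y^j$. If every vertex had fewer than $2nm$ children in $T_0$, then $T_0$ would have at most $\sum_{t<2n}(2nm)^t\le(2nm)^{2n}<N/2$ vertices, which is false. So some vertex $u$ has $2nm$ children in $T_0$. Below each of them choose one of these $y^j$. This gives $2nm$ tree paths from $u$ to distinct $y^j$, disjoint apart from $u$, with lengths in $\{1,\dots,2n-1\}$. At least $m$ of them have the same length $l$. Number the corresponding indices $j$ increasingly by $0,\dots,m-1$, and let $u_i$, $v^q_{k,i}$ be the vertices of the $k$th path in the $i$th chosen copy and $g_k$ the corresponding hub. Then (S1)--(S4) hold for all $i$ and all $k,k'<m$, where (S4) is (H3). The hubs lie in $F_N$ and the copies outside, so all elements are distinct.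

\emph{Compactness.} Some value $l$ occurs for infinitely many $m$. Take constants $g_k,u_i,v^q_{k,i}$ and the sentences expressing distinctness and (S1)--(S4). A finite set of them involves only $k<m$ for some $m$ that occurs with this $l$, and so holds in an $n$-good array. Lemma~\ref{lem:encoding} completes the proof.
\end{proof}

The configuration need not contain a long induced path yet: for example, the centers $u_i$ might be rows adjacent to all hubs. This is the situation of Example~\ref{ex:hidden} for the column sequence $(g_k)$, and the cure is the same. The pivot will involve only finitely many spiders, so by (S2) it does not affect the others, and (S4) ensures that the ends of the legs do not notice it.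

\begin{lemma}\label{lem:clean}
Some $n$-good array has a spider configuration such that
\begin{itemize}
\item[(S5)] every $x\in\bigcup_iD_i$ satisfies $x\not\sim g_k$ for almost all $k$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathbb B$ be the array of Lemma~\ref{lem:spider} and $V$ the set of rows in $\bigcup_iD_i$. The $g_k$ are distinct columns, so $(g_k)_k$ is a column sequence. Let $\mathbb B^{(s)}$, with new columns $\eta_1,\dots,\eta_s$, be its iterated limits. Let $s\ge0$ be maximal such that $(P,\{\eta_1,\dots,\eta_s\})$ is nonsingular for some $P\subseteq V$; it exists by Lemma~\ref{lem:iterated}(b). Fix such a $P$, put $H=\{\eta_1,\dots,\eta_s\}$, and let $\sim'$ be adjacency in the $n$-good array $\mathbb B^{(s)}*(P,H)$. The finite set $P$ meets only finitely many $D_i$. Discard these spiders and keep the others and all $g_k$; the elements kept do not change sides, so (S3) holds.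

A column $b$ in a kept spider has no neighbor in $P$ by (S2), so by (P4) its adjacencies to rows outside $P$ are unchanged. Hence $\sim$ and $\sim'$ agree on the union of the kept spiders. This gives (S2) and all of (S1) except the last edge.

The element $v=v^l_{k,i}$ of a kept spider is a row, being adjacent to the column $g_k$. We have $\eta_j\sim v$ if and only if $g_{k'}\sim v$ for almost all $k'$, and this fails because $g_{k'}\not\sim v$ for all $k'>k$ by (S4). So $v$ has no neighbor in $H$, and (P3) gives $v\sim'g_k$.

For (S5), let $x$ lie in a kept spider and suppose $x\sim'g_k$ for almost all $k$. Then $x$ is a row in $V\setminus P$, and by (P1) the pair $(P\cup x,H\cup g_k)$ is nonsingular in $\mathbb B^{(s)}$ for almost all $k$. Hence $(P\cup x,H\cup\eta_{s+1})$ is nonsingular in $\mathbb B^{(s+1)}$, contradicting the maximality of $s$. Renumber the kept spiders by $\omega$.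
\end{proof}

Property (S5) lets us choose each hub so that it misses all spider elements with smaller indices. For elements with larger indices, Ramsey's theorem makes the behavior uniform, and uniform adjacency would be a half-graph.

\begin{proof}[Proof of Theorem~\ref{thm:good}]
Under the standing assumption, take the array and spider configuration of Lemma~\ref{lem:clean}.

\emph{Choice of indices.} By (S5) choose $h_0<h_1<\cdots$ such that $g_{h_b}$ is not adjacent to any of the finitely many elements $u_{h_c}$ and $v^q_{h_c,h_{c'}}$ with $c,c'<b$ and $q\le l$. By Ramsey's theorem there is an infinite $I\subseteq\{h_0,h_1,\dots\}$ such that, for distinct indices in $I$, whether $g_a\sim u_i$ depends only on the order type of $(a,i)$, and whether $g_a\sim v^q_{k,i}$ depends only on $q$ and the order type of $(a,k,i)$. We claim that for distinct $a,k,i\in I$ and all $q$: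
\begin{itemize}
\item[(N1)] $g_a\not\sim u_i$;
\item[(N2)] $g_a\not\sim v^q_{k,i}$ if $a>\max(k,i)$;
\item[(N3)] $g_a\not\sim v^q_{k,i}$ if $a<\min(k,i)$.
\end{itemize}
(N2) and the case $a>i$ of (N1) hold by the choice of the $h_b$. If (N1) fails for one pair $a<i$, then $g_a\sim u_i$ for all $a<i$ in $I$. The $u_i$ with $i\in I\setminus\min I$ are then rows, and together with the columns $g_a$, $a\in I\setminus \min I$, they satisfy $u_i\sim g_a\iff i>a$ for $i\neq a$, contradicting Corollary~\ref{cor:half}. If (N3) fails for one triple with $a<k<i$, then $g_a\sim v^q_{k,i}$ for all such triples in $I$. Take $\alpha_0<\beta_0<\gamma_0<\alpha_1<\beta_1<\gamma_1<\cdots$ in $I$. The elements $x_j=v^q_{\beta_j,\gamma_j}$ are distinct rows, since $x_j\sim g_{\alpha_j}$. We have $x_j\sim g_{\alpha_{j'}}$ for $j'<j$ and, by (N2), $x_j\not\sim g_{\alpha_{j'}}$ for $j'>j$. This contradicts Corollary~\ref{cor:half}. If (N3) fails for a triple with $a<i<k$, use $x_j=v^q_{\gamma_j,\beta_j}$ in the same argument.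

\emph{The path.} Nothing is known about $g_a$ and $v^q_{k,i}$ when $a$ lies between $k$ and $i$, so we interleave the indices to avoid this case. Take $k_1<i_1<k_2<i_2<\dots<i_{n-1}<k_n$ in $I$. For $1\le j<n$ let
\[
W_j=\{u_{i_j}\}\cup\{v^q_{k_j,i_j},\,v^q_{k_{j+1},i_j}:1\le q\le l\}\subseteq D_{i_j},
\]
two legs of the spider $D_{i_j}$. Let $\Gamma$ be the graph induced on $\{g_{k_1},\dots,g_{k_n}\}\cup W_1\cup\dots\cup W_{n-1}$. By (S1), $W_j\cup\{g_{k_j},g_{k_{j+1}}\}$ is connected, so $\Gamma$ is connected. Every edge of $\Gamma$ lies inside one of these sets. Indeed, the hubs are columns and hence pairwise nonadjacent; no edge joins distinct $W_j$ by (S2); and for $b\notin\{j,j+1\}$ the index $k_b$ is smaller than all of $k_j,i_j,k_{j+1}$ or larger than all of them, so $g_{k_b}$ has no neighbor in $W_j$ by (N1)--(N3). Consequently, for $1<j<n$, every path in $\Gamma$ from $g_{k_1}$ to $g_{k_n}$ passes through $g_{k_j}$. A shortest such path is induced and contains the $n$ pairwise nonadjacent vertices $g_{k_1},\dots,g_{k_n}$, so it has at least $2n-1$ vertices. This contradicts Corollary~\ref{cor:nopath}. The standing assumption is therefore false.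
\end{proof}

With Theorem~\ref{thm:good}, the reductions in Sections~\ref{sec:arrays}, \ref{sec:intro} and~\ref{sec:obstructions} prove Theorems~\ref{thm:width}, \ref{thm:depth} and~\ref{thm:class}.

\begin{thebibliography}{9}

\bibitem{GHMO}
J.~Pascal Gollin, Kevin Hendrey, Dillon Mayhew, and Sang-il Oum,
\emph{Obstructions for bounded branch-depth in matroids},
Advances in Combinatorics 2021:4; arXiv:2003.13975 (2020).

\end{thebibliography}
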